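\title{Positive solutions of subcritical Lane--Emden systems on groups of polynomial growth}

\begin{abstract}
On a Cayley graph of polynomial growth of dimension $N\ge3$ we study positive solutions of the Lane--Emden system $-\Delta u=v^{p'-1}$, $-\Delta v=u^{q-1}$ and of the $p$-biharmonic equation $\Delta(|\Delta u|^{p-2}\Delta u)=u^{q-1}$. It was conjectured, by analogy with the continuous case, that nonnegative solutions vanish whenever $\frac1{p'}+\frac1q>\frac{N-2}N$. We show that this is false: positive solutions exist on $\mathbb Z^3\times\mathbb Z/m$ for $p=\frac54$, $q=5$ and all large $m$. We then determine the exponents for which nonexistence holds on all Cayley graphs of dimension $N$. The threshold is the curve $(N-2)(p'-1)(q-1)=N+2\max\{p',q\}-2$, not the critical hyperbola. On and below it even nonnegative supersolutions vanish; above it every group of dimension $N$ has generating sets that carry positive solutions. The solutions are perturbations of a point mass.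
\end{abstract}

\section{Introduction}

\subsection{The equations}

Let $G$ be a group with identity $e$ and a finite generating set $S=S^{-1}$. In the Cayley graph of $(G,S)$ the neighbors of $x$ are the elements $xs$, $s\in S$. We write $|x|$ for the word length, $B(e,n)=\{x:|x|\le n\}$ and $V(n)=|B(e,n)|$. We say that $G$ has \emph{dimension} $N$ (polynomial growth of homogeneous dimension $N$) if there is $C_0\ge1$ with
\begin{equation}\label{eq:growth}
C_0^{-1}n^N\le V(n)\le C_0n^N\qquad(n\ge1).
\end{equation}
Only $C_0$ depends on $S$, because each of two finite generating sets lies in a ball of the other. The product of $\mathbb Z^N$ with a finite group has dimension $N$. Throughout, $N\ge3$. The Laplacian is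
\[
\Delta u(x)=\sum_{s\in S}\bigl(u(xs)-u(x)\bigr),
\]
and it does not change if $e$ is added to $S$ or removed from it.

For $1<r<\frac N2$ let $D^{2,r}(G)$ be the completion of the finitely supported functions in the norm $\|\Delta u\|_{\ell^r}$, and let $r^{**}=\frac{Nr}{N-2r}$, so that $\frac1{r^{**}}=\frac1r-\frac2N$. It is known that the Sobolev inequality
\begin{equation}\label{eq:sobolev}
\|u\|_{\ell^s}\le C_{r,s}\|\Delta u\|_{\ell^r}\qquad(s\ge r^{**})
\end{equation}
holds for all finitely supported $u$. In particular the elements of $D^{2,r}(G)$ are functions in $\ell^{r^{**}}(G)$.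

Write $r'=\frac r{r-1}$, and read $|t|^{r-2}t$ as $0$ at $t=0$. For $1<p<\frac N2$ and $q>1$ the \emph{$p$-biharmonic equation} is
\begin{equation}\label{eq:bih}
\Delta\bigl(|\Delta u|^{p-2}\Delta u\bigr)-|u|^{q-2}u=0\ \text{ on }G,\qquad u\in D^{2,p}(G).
\end{equation}
For $p,q>1$ with $p<\frac N2$ and $q'<\frac N2$ the \emph{Lane--Emden system} is
\begin{equation}\label{eq:sys}
-\Delta u=|v|^{p'-2}v,\quad-\Delta v=|u|^{q-2}u\ \text{ on }G,\qquad u\in D^{2,p}(G),\ v\in D^{2,q'}(G).
\end{equation}
Exponents in these ranges are called \emph{admissible}. Formally, \eqref{eq:bih} is \eqref{eq:sys} with $v=-|\Delta u|^{p-2}\Delta u$ eliminated. The pair $(p,q)$ is \emph{supercritical}, \emph{critical} or \emph{subcritical} according as $\frac1{p'}+\frac1q$ is less than, equal to or greater than $\frac{N-2}N$. For $p<\frac N2$ we have $\frac{N-2}N-\frac1{p'}=\frac1{p^{**}}$, so these are the cases $q>p^{**}$, $q=p^{**}$ and $q<p^{**}$.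

\subsection{The conjecture}

Differentiating $\frac1p\|\Delta u\|_{\ell^p}^p-\frac1q\|u\|_{\ell^q}^q$ with respect to a single value $u(x)$ gives the left side of \eqref{eq:bih}. The equation is therefore tied to the quotient $\|\Delta u\|_{\ell^p}/\|u\|_{\ell^q}$. On $\mathbb R^N$ this quotient is invariant under dilations only for $q=p^{**}$. A group has no small scales, the $\ell^s$ norms decrease in $s$, and \eqref{eq:sobolev} bounds the quotient from below for every $q\ge p^{**}$. It is known that in the supercritical case \eqref{eq:bih} has a positive ground state solution and \eqref{eq:sys} has a pair of positive solutions. Large scales remain, and for $q<p^{**}$ they drive the quotient to zero. On $\mathbb Z^N$, take $\varphi_n(x)=\varphi(x/n)$ with $0\ne\varphi\in C_c^\infty(\mathbb R^N)$. Taylor's formula gives $\|\Delta\varphi_n\|_{\ell^p}\le Cn^{N/p-2}$, while $\|\varphi_n\|_{\ell^q}\ge cn^{N/q}$ for large $n$, so the quotient is at most $Cn^{N/p^{**}-N/q}\to0$. No minimizer can exist, and it is natural to guess that no positive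 solution does. The following conjecture, made by analogy with the continuous case, comes from the work of Hua, Li and M\"unch \cite{HLM}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(G,S)$ have dimension $N\ge3$ and let the exponents be admissible.}
\begin{itemize}
\item[(a)] \emph{In the critical case, \eqref{eq:bih} has a positive solution and \eqref{eq:sys} has a solution with $u,v>0$.}
\item[(b)] \emph{In the subcritical case, every nonnegative solution of \eqref{eq:bih} is zero, and every solution of \eqref{eq:sys} with $u,v\ge0$ is zero.}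
\end{itemize}

\subsection{Results}

Part (b) fails, for both problems, on an abelian group of dimension three.

\begin{theorem}\label{thm:A}
Let $p=\frac54$ and $q=5$. Let $Q=\{0,\pm e_1,\pm e_2,\pm e_3\}\subset\mathbb Z^3$, $G_m=\mathbb Z^3\times\mathbb Z/m$ and $S_m=(Q\times\mathbb Z/m)\setminus\{0\}$. Then $(G_m,S_m)$ has dimension $3$, and the exponents are admissible and subcritical. For all large $m$ there is a function $u>0$ on $G_m$ such that $u$ solves \eqref{eq:bih} and $(u,u)$ solves \eqref{eq:sys}.
\end{theorem}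

To describe the exact range of exponents we set, once and for all,
\[
a=p'-1=\frac1{p-1},\qquad b=q-1 .
\]
For $u,v\ge0$ the equations in \eqref{eq:sys} read $-\Delta u=v^a$, $-\Delta v=u^b$. The condition $p<\frac N2$ means $p'>\frac N{N-2}$, that is $a>\frac2{N-2}$, and $q'<\frac N2$ means $b>\frac2{N-2}$. Clearing denominators in $\frac1{a+1}+\frac1{b+1}>\frac{N-2}N$ shows that the pair is subcritical exactly when $(N-2)ab<N+2+2a+2b$, and critical exactly when equality holds. Consider the condition
\begin{equation}\label{eq:E}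
(N-2)\,ab>N+2\max\{a,b\}.\tag{E}
\end{equation}
It implies $(N-2)ab>2b$ and $(N-2)ab>2a$, hence $p<\frac N2$ and $q'<\frac N2$; and it implies $ab>\frac N{N-2}>1$. Every critical pair satisfies \eqref{eq:E}, since $2+2a+2b>2\max\{a,b\}$. On the diagonal $a=b$ the identities
\begin{align}
(N-2)t^2-2t-N&=(t+1)\bigl((N-2)t-N\bigr),\label{eq:factor}\\
(N-2)t^2-4t-N-2&=(t+1)\bigl((N-2)t-N-2\bigr)\notag
\end{align}
show that \eqref{eq:E} means $a>\frac N{N-2}$, or $q>\frac{2N-2}{N-2}$, whereas criticality means $a=\frac{N+2}{N-2}$, or $q=\frac{2N}{N-2}$. So \eqref{eq:E} holds on a nonempty open set of subcritical pairs; see Figure~\ref{fig:regions}.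

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\draw[->] (0,0)--(12,0) node[right]{$a$};
\draw[->] (0,0)--(0,12) node[above]{$b$};
\draw[dotted] (2,0) node[below]{$2$}--(2,11.5);
\draw[dotted] (0,2) node[left]{$2$}--(11.5,2);
\draw[thick,domain=2.27:3,samples=40] plot (\x,{3/(\x-2)});
\draw[thick,domain=2.27:3,samples=40] plot ({3/(\x-2)},\x);
\draw[dashed,domain=3:11,samples=60] plot (\x,{2+9/(\x-2)});
\fill (4,4) circle (4pt);
\node at (8.5,8) {supercritical};
\end{tikzpicture}
\caption{Exponents of the system $-\Delta u=v^a$, $-\Delta v=u^b$ in dimension $N=3$. Dashed: the critical hyperbola $(a-2)(b-2)=9$. Solid: the curve $ab=3+2\max\{a,b\}$, with corner at $(3,3)$. On and below the solid curve no Cayley graph of dimension $3$ carries a nonzero nonnegative solution. Between the two curves the exponents are subcritical, yet positive solutions exist for suitable generating sets. The dot is the pair $(4,4)$.}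
\label{fig:regions}
\end{figure}

\begin{theorem}\label{thm:B}
Let $N\ge3$ and $p,q>1$.
\begin{itemize}
\item[(i)] Suppose \eqref{eq:E} fails. Then for every $(G,S)$ of dimension $N$ the only functions $u,v\ge0$ on $G$ with $-\Delta u\ge v^a$ and $-\Delta v\ge u^b$ are $u=v=0$. Consequently \eqref{eq:sys} has no nonzero solution with $u,v\ge0$, and if $p<\frac N2$, then \eqref{eq:bih} has no nonzero solution $u\ge0$.
\item[(ii)] Suppose \eqref{eq:E} holds. Let $G$ have dimension $N$, with word length and balls taken from any fixed finite symmetric generating set. Then there is $R_0$ such that for every integer $R\ge R_0$, on the Cayley graph of $G$ with generating set $S_R=B(e,R)\setminus\{e\}$, system \eqref{eq:sys} has a solution with $u,v>0$, and $u$ solves \eqref{eq:bih}.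
\end{itemize}
\end{theorem}

Thus, if $N$ is the dimension of some group (an integer, for instance) and the exponents are given, the conclusion of (b) holds on all $(G,S)$ of dimension $N$ if and only if \eqref{eq:E} fails; if \eqref{eq:E} holds, it fails on every $G$ for suitable $S$. For each critical pair, the conclusion of (a) holds on every $G$ for suitable $S$. We do not decide (a) for an arbitrary prescribed $S$. Nor do we decide (b) for a prescribed $S$, such as the standard generators of $\mathbb Z^N$, when the exponents are subcritical and satisfy \eqref{eq:E}.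

\subsection{The idea}\label{sec:idea}

Write $-\Delta=d(I-P)$, where $P$ averages over the $d$ steps of a random walk, and invert $I-P$ by the Green operator $\mathcal G=I+P+P^2+\cdots=I+K$. Up to scaling, $-\Delta w=w^a$ becomes $w=w^a+K(w^a)$. If $K$ were zero, the point mass $\delta_e$ would be a solution, for every $a$. If the walk spreads over many points in its first step, the kernel of $K$ is uniformly small, and one may hope for a solution close to $\delta_e+K\delta_e$. On $\mathbb R^N$ a function of the shape of the Green function is singular at the pole; on a group it is an ordinary function.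

Smallness controls the height of the tail but not its decay, and the decay is where \eqref{eq:E} enters. Heuristically, let $a\le b$. The Green function decays like $|x|^{2-N}$, and $v=\mathcal G(u^b)$ decays at this rate when $u^b$ is summable. Then $u=\mathcal G(v^a)$ decays like $|x|^{2-N}$ if $(N-2)a>N$, and like $|x|^{2-(N-2)a}$ if $(N-2)a<N$. The picture is consistent when $u^b$ is indeed summable, that is when $b\min\{N-2,(N-2)a-2\}>N$, and we shall see in Section~\ref{sec:existence} that \eqref{eq:E} gives exactly this. When \eqref{eq:E} fails, the same computation run with lower bounds yields a contradiction.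

Section~\ref{sec:tools} collects the tools, among them a fixed point lemma that reduces existence to the construction of a barrier. Section~\ref{sec:A} proves Theorem~\ref{thm:A} and Section~\ref{sec:liouville} proves Theorem~\ref{thm:B}(i). Section~\ref{sec:green} estimates the Green function of $(G,S_R)$ uniformly in $R$, and Section~\ref{sec:existence} proves Theorem~\ref{thm:B}(ii). The letters $C,c$ denote positive constants that may change from line to line. A function \emph{tends to $0$ at infinity} if $\{|u|\ge\varepsilon\}$ is finite for each $\varepsilon>0$; every function in $\ell^r$, $r<\infty$, does.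

\section{Tools}\label{sec:tools}

\subsection{From pointwise equations to the spaces $D^{2,r}$}

\begin{lemma}[Minimum principle]\label{lem:min}
Let $w:G\to\mathbb R$ satisfy $-\Delta w\ge0$. If $w$ attains its minimum, it is constant. If $w$ tends to $0$ at infinity, then $w\ge0$. A function with $\Delta w=0$ that tends to $0$ at infinity is zero.
\end{lemma}

\begin{proof}
At a minimum point $x$ the terms $w(xs)-w(x)$ are nonnegative and their sum is $\Delta w(x)\le0$, so all neighbors of $x$ are minimum points; the graph is connected. If $w$ tends to $0$ and $w(x_0)<0$, then $\{w\le w(x_0)\}$ is finite, so $w$ attains its minimum and is a negative constant on an infinite group, which is absurd. For the last statement apply this to $w$ and $-w$.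
\end{proof}

Membership in a completion is awkward to verify. The next lemma replaces it by two conditions that can be read off from decay.

\begin{lemma}\label{lem:D}
Let $1<r<\frac N2$. A function $u:G\to\mathbb R$ belongs to $D^{2,r}(G)$ if and only if $u$ tends to $0$ at infinity and $\Delta u\in\ell^r(G)$.
\end{lemma}

\begin{proof}
Let $u_n$ be finitely supported and Cauchy in $D^{2,r}$. By \eqref{eq:sobolev}, $u_n$ converges in $\ell^{r^{**}}$, hence pointwise, to the function $u$ that represents the limit. Then $\Delta u_n\to\Delta u$ pointwise, so the $\ell^r$-limit of $\Delta u_n$ is $\Delta u$. This proves necessity, and it shows that $\Delta:D^{2,r}\to\ell^r$ is an isometry; its range is therefore closed.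

The range is also dense. Otherwise there is $h\ne0$ in the dual space $\ell^{r'}$ with $\sum_yh(y)\Delta\varphi(y)=0$ for all finitely supported $\varphi$. For $\varphi=\delta_x$ the sum equals $\Delta h(x)$, because $S=S^{-1}$. So $\Delta h=0$, and $h$ tends to $0$ because $r'<\infty$. Lemma~\ref{lem:min} gives $h=0$, a contradiction. Hence $\Delta$ maps $D^{2,r}$ onto $\ell^r$.

Now let $u$ tend to $0$ with $\Delta u\in\ell^r$, and choose $\tilde u\in D^{2,r}$ with $\Delta\tilde u=\Delta u$. Then $\Delta(u-\tilde u)=0$ and $u-\tilde u$ tends to $0$, so $u=\tilde u$.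
\end{proof}

\begin{lemma}\label{lem:reduce}
Let $1<p<\frac N2$ and $q>1$.
\begin{itemize}
\item[(i)] Let also $q'<\frac N2$. If $u,v>0$ satisfy $-\Delta u=v^a$, $-\Delta v=u^b$, $v\in\ell^{a+1}$ and $u\in\ell^{b+1}$, then $(u,v)$ solves \eqref{eq:sys} and $u$ solves \eqref{eq:bih}.
\item[(ii)] If $u\ge0$ solves \eqref{eq:bih}, then $v=-|\Delta u|^{p-2}\Delta u$ satisfies $v\ge0$, $-\Delta u=v^a$ and $-\Delta v=u^b$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Note that $ap=p'=a+1$ and $bq'=q=b+1$. Hence $\sum|\Delta u|^p=\sum v^{a+1}<\infty$ and $\sum|\Delta v|^{q'}=\sum u^{b+1}<\infty$. Both functions tend to $0$, so $u\in D^{2,p}$ and $v\in D^{2,q'}$ by Lemma~\ref{lem:D}. Since $a(p-1)=1$, we have $|\Delta u|^{p-2}\Delta u=-v$, and so $\Delta(|\Delta u|^{p-2}\Delta u)=-\Delta v=u^{q-1}$.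

(ii) We have $|v|^{p'}=|\Delta u|^p$, which is summable by Lemma~\ref{lem:D}, so $v$ tends to $0$. Equation \eqref{eq:bih} says $-\Delta v=u^b\ge0$, and Lemma~\ref{lem:min} gives $v\ge0$. Then $-\Delta u\ge0$ by the definition of $v$, and $v=(-\Delta u)^{p-1}$, that is $-\Delta u=v^a$.
\end{proof}

In the existence proofs the bounds $p,q'<\frac N2$ and the Sobolev inequality are used only through this lemma. Everything else concerns the pointwise system, which is symmetric under the exchange of $(u,a)$ and $(v,b)$.

\subsection{Green operators}\label{sec:greenop}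

Let $\mu$ be a probability measure on $G$ with $\mu(x)=\mu(x^{-1})$ whose support is finite and generates $G$. Put $Pf(x)=\sum_s\mu(s)f(xs)$. Let $\mu^{(n)}$ be the law of a product of $n$ independent $\mu$-distributed elements, $\mu^{(0)}=\delta_e$. Each $\mu^{(n)}$ is symmetric, and $P^nf(x)=\sum_y\mu^{(n)}(x^{-1}y)f(y)$. For $f\ge0$ let
\[
\mathcal Gf(x)=\sum_{n\ge0}P^nf(x)=f(x)+\sum_yK(x^{-1}y)f(y)\in[0,\infty],\qquad K=\sum_{n\ge1}\mu^{(n)} .
\]
The function $K$ is symmetric, and it is positive everywhere, since every element of $G$ is a product of $n\ge1$ elements of the support.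

\begin{lemma}\label{lem:G}
If $f\ge0$ and $\mathcal Gf<\infty$ everywhere, then $(I-P)\mathcal Gf=f$. If $w\ge0$ and $(I-P)w\ge f\ge0$, then $w\ge\mathcal Gf$.
\end{lemma}

\begin{proof}
The first claim holds because $P\mathcal Gf=\sum_{n\ge1}P^nf$. For the second, the telescoping identity $w=P^nw+\sum_{k<n}P^k(I-P)w$ gives $w\ge\sum_{k<n}P^kf$ for every $n$.
\end{proof}

\subsection{A fixed point lemma}

The pair $(0,0)$ is a fixed point of $(u,v)\mapsto(\mathcal G(v^a),\mathcal G(u^b))$, so a fixed point theorem on a set of the form $0\le u\le\bar u$, $0\le v\le\bar v$ gives nothing. We exclude zero by prescribing $u(e)=v(e)=1$ and renormalizing the map. The price is a pair of unknown multipliers, which scaling removes when $ab\ne1$. The gain is that the barrier $(\bar u,\bar v)$ has to satisfy no inequality at $e$. We use the Schauder--Tychonoff theorem: a continuous map of a nonempty compact convex subset of a locally convex Hausdorff space into itself has a fixed point.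

\begin{lemma}\label{lem:barrier}
Let $\mu$ be uniform on $S\cup\{e\}$, and let $a,b>0$ with $ab\ne1$. Let $\bar u,\bar v:G\to[0,\infty)$ satisfy $\bar u(e)=\bar v(e)=1$, $\mathcal G(\bar v^a)(e)<\infty$, $\mathcal G(\bar u^b)(e)<\infty$ and
\begin{equation}\label{eq:barrier}
\mathcal G(\bar v^a)(x)\le\bar u(x),\qquad\mathcal G(\bar u^b)(x)\le\bar v(x)\qquad(x\ne e).
\end{equation}
Then there are functions $u,v>0$ with $-\Delta u=v^a$, $-\Delta v=u^b$, $u\le C\bar u$ and $v\le C\bar v$. If $a=b$ and $\bar u=\bar v$, one can take $u=v$.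
\end{lemma}

\begin{proof}
Let $X$ be the set of pairs $(u,v)$ with $u(e)=v(e)=1$, $0\le u\le\bar u$ and $0\le v\le\bar v$. It is a product of compact intervals, hence a nonempty compact convex subset of $\mathbb R^G\times\mathbb R^G$ with the product topology. For $(u,v)\in X$ put $F_1=\mathcal G(v^a)$ and $F_2=\mathcal G(u^b)$. Then $1=v(e)^a\le F_1(e)<\infty$, and $F_1(x)\le\mathcal G(\bar v^a)(x)\le\bar u(x)$ for $x\ne e$; the same holds for $F_2$ with $\bar v$. Dividing by a number that is at least $1$ preserves these bounds, so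
\[
T(u,v)=\bigl(F_1/F_1(e),\,F_2/F_2(e)\bigr)
\]
maps $X$ to $X$. For fixed $x$, each term of the series $F_1(x)=v(x)^a+\sum_yK(x^{-1}y)v(y)^a$ depends continuously on one coordinate of $(u,v)$ and is bounded on $X$ by the corresponding term of the convergent series $\mathcal G(\bar v^a)(x)$. So the series converges uniformly on $X$, and $F_1(x)$ is continuous; so is $F_2(x)$, and so is $T$. A fixed point satisfies $\mathcal G(v^a)=\lambda_1u$ and $\mathcal G(u^b)=\lambda_2v$ with $\lambda_i=F_i(e)\ge1$. It is positive, since $\lambda_1u(x)\ge K(x)v(e)^a>0$ and $\lambda_2v(x)\ge K(x)u(e)^b>0$.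

With $d=|S\cup\{e\}|$ we have $-\Delta=d(I-P)$, and Lemma~\ref{lem:G} gives $-\Delta u=\frac d{\lambda_1}v^a$, $-\Delta v=\frac d{\lambda_2}u^b$. For $s,t>0$ the pair $(su,tv)$ solves the system with constants $1$ if $sd/\lambda_1=t^a$ and $td/\lambda_2=s^b$. These equations are linear in $(\log s,\log t)$ with determinant $1-ab\ne0$, so they have a solution.

If $a=b$ and $\bar u=\bar v$, the map $T$ preserves the compact convex set $X\cap\{u=v\}$. A fixed point there has $\lambda_1=\lambda_2$, and $s=t=(d/\lambda_1)^{1/(a-1)}$ solves both scaling equations.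
\end{proof}

\subsection{Convolution of powers}

Our barriers are powers of $\Phi_R(x)=1+|x|/R$, where $R\ge1$ is an integer.

\begin{lemma}\label{lem:conv}
Let $G$ satisfy \eqref{eq:growth}. If $\omega>N$, then $\sum_y\Phi_R(y)^{-\omega}\le CR^N$. If $0\le\theta\le\min\{\kappa,\lambda\}$ and $\kappa+\lambda-\theta>N$, then
\[
\sum_y\Phi_R(x^{-1}y)^{-\kappa}\,\Phi_R(y)^{-\lambda}\le CR^N\Phi_R(x)^{-\theta}\qquad(x\in G).
\]
The constants do not depend on $R$.
\end{lemma}

\begin{proof}
On $2^kR<|y|\le2^{k+1}R$ we have $\Phi_R\ge2^k$, so the first sum is at most $V(R)+\sum_{k\ge0}2^{-k\omega}V(2^{k+1}R)\le C_0R^N(1+2^N\sum_k2^{k(N-\omega)})$.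

From $|x|\le|x^{-1}y|+|y|$ we get $\Phi_R(x)\le\Phi_R(x^{-1}y)+\Phi_R(y)$, and so $\Phi_R(x)^\theta\le2^\theta(\Phi_R(x^{-1}y)^\theta+\Phi_R(y)^\theta)$. Thus $\Phi_R(x)^\theta$ times the second sum is at most $2^\theta$ times
\[
\sum_y\Phi_R(x^{-1}y)^{-(\kappa-\theta)}\Phi_R(y)^{-\lambda}+\sum_y\Phi_R(x^{-1}y)^{-\kappa}\Phi_R(y)^{-(\lambda-\theta)} .
\]
Each term has the form $\sum_y\Phi_R(x^{-1}y)^{-\omega_1}\Phi_R(y)^{-\omega_2}$ with $\omega_1,\omega_2\ge0$ and $\omega_1+\omega_2=\omega:=\kappa+\lambda-\theta>N$. H\"older's inequality with exponents $\omega/\omega_1$ and $\omega/\omega_2$ bounds it by $\sum_y\Phi_R(y)^{-\omega}$, because $y\mapsto x^{-1}y$ is a bijection.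
\end{proof}

\section{The counterexample on $\mathbb Z^3\times\mathbb Z/m$}\label{sec:A}

\subsection{A single fiber}

The mechanism is visible on the finite group $\mathbb Z/m$ if the escape to infinity in $\mathbb Z^3$ is replaced by killing. Let $Af$ be the constant function equal to the average of $f$, let $0<\vartheta<1$ and $P=\vartheta A$: at each step the walker survives with probability $\vartheta$ and jumps to a uniform point. Since $A^2=A$, we have $\mathcal G=I+kA$ with $k=\vartheta/(1-\vartheta)$. Let $a>1$ and look for a solution of $\mathcal G(w^a)=\lambda w$ with $w(0)=1$ and $w=\varepsilon$ elsewhere. With $\eta(\varepsilon)=\frac km\bigl(1+(m-1)\varepsilon^a\bigr)$ the equations are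
\[
1+\eta(\varepsilon)=\lambda,\qquad\varepsilon^a+\eta(\varepsilon)=\lambda\varepsilon,
\]
so $\varepsilon$ must be a zero of $H(\varepsilon)=\varepsilon^a+\eta(\varepsilon)-\varepsilon(1+\eta(\varepsilon))$. One zero is $\varepsilon=1$, the constant solution. There is another. We have $H(0)=\frac km>0$, while
\[
H\Bigl(\frac{2k}m\Bigr)\le(1+k)\Bigl(\frac{2k}m\Bigr)^a+\frac km-\frac{2k}m<0
\]
for large $m$, because $a>1$. So $H$ has a zero in $(0,\frac{2k}m)$. The point mass at $0$ produces a background of height $k/m$, the background feeds back only at order $m^{-a}$, and twice the first-order term is a barrier. The proof below is this computation with $k$ replaced by the Green function of $\mathbb Z^3$.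

\subsection{Proof of Theorem~\ref{thm:A}}

We write $G_m$ additively, with elements $x=(z,h)$. The set $S_m$ is finite, symmetric and generating. For $n\ge1$ the ball of radius $n$ is the product of the ball of radius $n$ in $\mathbb Z^3$ (standard generators, word length $|z|$) with $\mathbb Z/m$, so the dimension is $3$. We have $p'=5$, $p=q'=\frac54<\frac32$, $p^{**}=\frac{15}2>5=q$ and $\frac1{p'}+\frac1q=\frac25>\frac13$. The exponents are admissible and subcritical, and $a=b=4$.

\emph{The kernel.} Let $\mu$ be uniform on $S_m\cup\{0\}=Q\times\mathbb Z/m$. A step consists of a uniform element of $Q$ and an independent uniform element of $\mathbb Z/m$. Hence $\mu^{(n)}(z,h)=\pi^{(n)}(z)/m$ for $n\ge1$, where $\pi^{(n)}$ is the $n$-step distribution of the walk on $\mathbb Z^3$ with steps uniform on $Q$. The standard Green function estimate in dimension three \cite[Theorem 4.3.1]{LL} gives $\sum_{n\ge1}\pi^{(n)}(z)\le C_1\Phi(z)^{-1}$, where $\Phi(z)=1+|z|$. Therefore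
\[
K\le C_1\phi,\qquad\phi(z,h):=\frac1{m\,\Phi(z)},
\]
with $C_1$ independent of $m$. Lemma~\ref{lem:conv} on $\mathbb Z^3$, with $R=1$, $\kappa=\theta=1$ and $\lambda=4>3$, gives $\sum_{z'}\Phi(z-z')^{-1}\Phi(z')^{-4}\le C_2\Phi(z)^{-1}$. The sum over the fiber contributes a factor $m$, and so
\begin{equation}\label{eq:convA}
\sum_{y\in G_m}\phi(x-y)\phi(y)^4\le m\cdot m^{-5}C_2\Phi(z)^{-1}=C_2m^{-3}\phi(x).
\end{equation}

\emph{The barrier.} Let $\bar w(0)=1$ and $\bar w(x)=2C_1\phi(x)$ for $x\ne0$. Separating the term $y=0$, we have for every $x$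
\[
\mathcal G(\bar w^4)(x)=\bar w(x)^4+K(x)+\sum_{y\ne0}K(x-y)\bar w(y)^4 .
\]
The last sum is at most $16C_1^5C_2m^{-3}\phi(x)$ by \eqref{eq:convA}; in particular $\mathcal G(\bar w^4)(0)<\infty$. For $x\ne0$ the bound $\phi\le\frac1m$ gives $\bar w(x)^4\le16C_1^4m^{-3}\phi(x)$, so that
\[
\mathcal G(\bar w^4)(x)\le\bigl[C_1+16C_1^4(1+C_1C_2)m^{-3}\bigr]\phi(x)\le2C_1\phi(x)=\bar w(x)
\]
as soon as $m^3\ge16C_1^3(1+C_1C_2)$. This is the only place where $m$ must be large.

\emph{Conclusion.} Lemma~\ref{lem:barrier} with $a=b=4$ and $\bar u=\bar v=\bar w$ gives $u>0$ with $-\Delta u=u^4$ and $u\le C\bar w$. Then $u\in\ell^5$, since $\sum_z\Phi(z)^{-5}<\infty$ on $\mathbb Z^3$. Lemma~\ref{lem:reduce}(i) with $v=u$ completes the proof. \qed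

\begin{remark}
If $w(z,h)=W(z)$, then $\Delta w=m\,\Delta_{\mathbb Z^3}W$. A solution that is constant along the fibers is thus a multiple of a solution on $\mathbb Z^3$ with the standard generators, the case that we leave undecided. The solution above breaks this symmetry: at the fixed point of $T$ the value at $0$ is $1$, and the values at the other points of the fiber over $0$ are at most $2C_1/m$.
\end{remark}

\section{Nonexistence when \eqref{eq:E} fails}\label{sec:liouville}

We prove Theorem~\ref{thm:B}(i). Let $(G,S)$ have dimension $N$, with $e\notin S$ and $d=|S|$. Constants in this section may depend on $(G,S)$, $a$ and $b$, but not on the radius $\rho$.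

\emph{Lower bound for the Green function.} Let $\mu=\frac12\delta_e+\frac1{2d}\mathbf 1_S$ be the lazy walk, so that $-\Delta=2d(I-P)$. By the Gaussian estimates of Hebisch and Saloff-Coste \cite[Theorem 5.1]{HSC}, of which we need only the lower half, there are $c>0$ and $C_3\ge1$ with $\mu^{(n)}(x)\ge cn^{-N/2}e^{-C_3|x|^2/n}$ whenever $n\ge1$ and $|x|\le n/C_3$. Let $n_0=\lceil C_3(1+|x|)^2\rceil$. For $n\ge n_0$ the estimate applies and the exponential is at least $e^{-1}$, so
\[
K(x)\ge c\sum_{n\ge n_0}n^{-N/2}\ge c\int_{n_0}^\infty t^{-N/2}\,dt\ge c\,(1+|x|)^{2-N}.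
\]
Let $w\ge0$ and $-\Delta w\ge f\ge0$. Lemma~\ref{lem:G} gives $w\ge\frac1{2d}\mathcal Gf$. For $|x|,|y|\le\rho$ we have $|x^{-1}y|\le2\rho$, and we conclude that for all integers $\rho\ge1$
\begin{equation}\label{eq:riesz}
w(x)\ge c\,\rho^{2-N}\sum_{|y|\le\rho}f(y)\qquad(|x|\le\rho).
\end{equation}

\emph{Reduction.} Let $u,v\ge0$ satisfy $-\Delta u\ge v^a$, $-\Delta v\ge u^b$ and $(u,v)\ne(0,0)$. If $u$ vanishes at a point, then $u\equiv0$ by Lemma~\ref{lem:min}, and then $v^a\le-\Delta u=0$. In the same way a zero of $v$ forces $v\equiv0$ and $u\equiv0$. So $u,v>0$ everywhere. By symmetry we may assume $b\ge a$. With $\gamma=(N-2)a-2$, the failure of \eqref{eq:E} then reads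
\[
b\gamma\le N .
\]

\emph{One turn of the system.} The heuristic of Section~\ref{sec:idea} singles out the mass of $u^b$, so we set $M(\rho)=\sum_{|y|\le\rho}u(y)^b$, a positive nondecreasing function. Apply \eqref{eq:riesz} first to $v$ and then to $u$. For $|x|\le\rho$,
\begin{align}
v(x)&\ge c\rho^{2-N}M(\rho),\label{eq:v}\\
u(x)&\ge c\rho^{2-N}V(\rho)\bigl(\rho^{2-N}M(\rho)\bigr)^a\ge c\rho^{-\gamma}M(\rho)^a .\label{eq:u}
\end{align}
Raising \eqref{eq:u} to the power $b$ and summing over $B(e,\rho)$ returns to $M$: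
\begin{equation}\label{eq:M}
M(\rho)\ge c\rho^{N-b\gamma}M(\rho)^{ab}.
\end{equation}

\emph{The case $ab>1$.} Inequality \eqref{eq:M} gives $M(\rho)^{ab-1}\le C\rho^{b\gamma-N}\le C$, so $M$ is bounded. If $b\gamma<N$ the middle term tends to zero, which is already absurd. To include the borderline $b\gamma=N$ we show that every annulus carries a fixed amount of mass. Fix an integer $\Lambda$ with $\Lambda^N\ge2C_0^2$; then $V(\Lambda\rho)-V(\rho)\ge(C_0^{-1}\Lambda^N-C_0)\rho^N\ge C_0\rho^N$. By \eqref{eq:u} at radius $\Lambda\rho$ we have $u\ge c\rho^{-\gamma}M(1)^a$ on $B(e,\Lambda\rho)$, and summing $u^b$ over $B(e,\Lambda\rho)\setminus B(e,\rho)$ gives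
\[
M(\Lambda\rho)-M(\rho)\ge c\rho^{N-b\gamma}M(1)^{ab}\ge cM(1)^{ab}.
\]
Adding these for $\rho=1,\Lambda,\Lambda^2,\dots$ shows that $M$ is unbounded, a contradiction.

\emph{The case $ab\le1$.} Now \eqref{eq:M} is a lower bound, $M(\rho)^{1-ab}\ge c\rho^{N-b\gamma}$, and we need an upper bound to oppose it. Inequality \eqref{eq:v} at $x=e$ gives $M(\rho)\le Cv(e)\rho^{N-2}$. Hence $\rho^{N-b\gamma}\le C\max\{1,v(e)\}\rho^{(N-2)(1-ab)}$ for all $\rho$. This is impossible for large $\rho$, because
\[
N-b\gamma-(N-2)(1-ab)=N-(N-2)ab+2b-(N-2)+(N-2)ab=2+2b>0 .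
\]

The first assertion of Theorem~\ref{thm:B}(i) is proved. A solution of \eqref{eq:sys} with $u,v\ge0$ satisfies its hypotheses, and so does the pair that Lemma~\ref{lem:reduce}(ii) attaches to a nonnegative solution of \eqref{eq:bih}. \qed

\section{The Green function of the uniform walk on a large ball}\label{sec:green}

Fix $G$ of dimension $N$ and a word length $|\cdot|$. For an integer $R\ge2$ let $\mu$ be uniform on $B(e,R)=S_R\cup\{e\}$, and write $\Phi=\Phi_R$. The ball plays the part of the fiber $\mathbb Z/m$, with $V(R)$, of order $R^N$, in place of $m$. The difficulty is that the walk now changes with $R$ in an essential way, and the smallness of $K$ as $R\to\infty$ is the whole point, so we need estimates with constants independent of $R$. By analogy with Section~\ref{sec:A} one expects the bound $CR^{-N}\Phi^{2-N}$ for $K$. We prove it with $N$ replaced by any $\nu<N$, which suffices because \eqref{eq:E} is a strict inequality. \emph{In this section and the next, constants do not depend on $R$.}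

\begin{proposition}\label{prop:diag}
$\|\mu^{(n)}\|_{\ell^\infty}\le CR^{-N}n^{-N/2}$ for all $n\ge1$ and $R\ge2$.
\end{proposition}

\begin{proof}
We bound the decay of $\|\mu^{(n)}\|_2$, where $\|\cdot\|_s$ is the norm of $\ell^s(G)$, by a Nash-type inequality. For finitely supported $f$ and $h\in G$ let $D(h)=\|f(\cdot\,h)-f\|_2$. Sums over $G$ are invariant under $x\mapsto xh$. Hence $D(h^{-1})=D(h)$, and the splitting $f(xhk)-f(x)=[f(xhk)-f(xh)]+[f(xh)-f(x)]$ gives $D(hk)\le D(h)+D(k)$. Since $\mu$ is symmetric, $P$ is self-adjoint on $\ell^2$, and expanding the squares in $D(s)^2$ yields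
\[
\mathcal E(f):=\|f\|_2^2-\|Pf\|_2^2=\|f\|_2^2-\langle P^2f,f\rangle=\frac12\sum_s\mu^{(2)}(s)D(s)^2 .
\]
So $\mathcal E(f)$ is at once the loss of $\ell^2$ norm in one step and an average of $D^2$. Let $r=\lfloor R/2\rfloor\ge R/3$; by \eqref{eq:growth}, $V(r)\ge cV(R)$.

\emph{Step 1: $\mu^{(2)}\ge c/V(R)$ on $B(e,R)$.} Cut a shortest word for $s\in B(e,R)$ as $s=s_1s_2$ with $|s_1|\le R-r$ and $|s_2|\le r$. For each $t\in B(e,r)$ the factors of $s=(s_1t)(t^{-1}s_2)$ have lengths at most $R$ and $2r\le R$. These are $V(r)$ distinct factorizations, so $\mu^{(2)}(s)\ge V(r)/V(R)^2\ge c/V(R)$. Consequently $\sum_{|s|\le R}D(s)^2\le CV(R)\mathcal E(f)$.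

\emph{Step 2: from the average to each translation.} Let $|s|\le r$. For $|t|\le r$ we have $D(s)^2\le2D(t)^2+2D(t^{-1}s)^2$, and $t\mapsto t^{-1}s$ maps $B(e,r)$ injectively into $B(e,R)$. Averaging over $t$ gives $D(s)^2\le\frac4{V(r)}\sum_{|h|\le R}D(h)^2\le C\mathcal E(f)$. An element $h$ with $|h|\le jr$ is a product of $j$ elements of $B(e,r)$, so $D(h)^2\le Cj^2\mathcal E(f)$.

\emph{Step 3: the Nash-type inequality.} Let $f_j(x)=V(jr)^{-1}\sum_{|h|\le jr}f(xh)$. By the triangle inequality and Step~2, $\|f-f_j\|_2^2\le\max_{|h|\le jr}D(h)^2\le Cj^2\mathcal E(f)$. Moreover $\|f_j\|_\infty\le V(jr)^{-1}\|f\|_1$ and $\|f_j\|_1\le\|f\|_1$, so $\|f_j\|_2^2\le\|f_j\|_\infty\|f_j\|_1\le C(jR)^{-N}\|f\|_1^2$. Together,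
\[
\|f\|_2^2\le C_4\bigl[j^2\mathcal E(f)+(jR)^{-N}\|f\|_1^2\bigr]\qquad(j\ge1).
\]

\emph{Step 4: iteration.} Take $f=\mu^{(n)}$. Then $\|f\|_1=1$, and $Pf=\mu^{(n+1)}$ by the symmetry of $\mu$. The numbers $\beta_n=R^N\|\mu^{(n)}\|_2^2>0$ are nonincreasing because $\mathcal E\ge0$, they are bounded by $\beta_1=R^N/V(R)\le C_0$, and
\[
\beta_n\le C_4\bigl[j^2(\beta_n-\beta_{n+1})+j^{-N}\bigr]\qquad(j\ge1).
\]
Let $j$ be the least positive integer with $C_4j^{-N}\le\beta_n/2$. Then $j\le1+(2C_4/\beta_n)^{1/N}\le C\beta_n^{-1/N}$, where $\beta_n\le C_0$ absorbs the $1$. So $\beta_n-\beta_{n+1}\ge\beta_n/(2C_4j^2)\ge c\beta_n^{1+2/N}$. The convex function $t^{-2/N}$ lies above its tangent at $\beta_n$, whence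
\[
\beta_{n+1}^{-2/N}-\beta_n^{-2/N}\ge\frac2N\beta_n^{-2/N-1}(\beta_n-\beta_{n+1})\ge c .
\]
Thus $\beta_n^{-2/N}\ge C_0^{-2/N}+c(n-1)\ge cn$, that is $\beta_n\le Cn^{-N/2}$.

\emph{Step 5: from $\ell^2$ to $\ell^\infty$.} The Cauchy--Schwarz inequality applied to $\mu^{(2n)}(x)=\sum_y\mu^{(n)}(y)\mu^{(n)}(y^{-1}x)$ gives $\|\mu^{(2n)}\|_\infty\le\|\mu^{(n)}\|_2^2\le CR^{-N}n^{-N/2}$. For odd indices, $\|\mu^{(2n+1)}\|_\infty=\|P\mu^{(2n)}\|_\infty\le\|\mu^{(2n)}\|_\infty$ when $n\ge1$, and $\|\mu\|_\infty=V(R)^{-1}\le C_0R^{-N}$.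
\end{proof}

Proposition~\ref{prop:diag} has the right power of $R$ but no decay in space. The Carne--Varopoulos inequality \cite{Carne,Var} has decay in space with a universal constant: for a Markov chain on a countable set with symmetric transition probabilities, the $n$-step probability from $x$ to $y$ is at most $2e^{-L^2/(2n)}$, where $L$ is the least number of steps in which $y$ can be reached from $x$. A geometric mean of the two bounds keeps almost all of the first and enough of the second.

\begin{proposition}\label{prop:K}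
Let $2<\nu<N$. Then $K(x)\le CR^{-\nu}\Phi(x)^{2-\nu}$ for all $x\in G$ and $R\ge2$, with $C$ depending on $\nu$.
\end{proposition}

\begin{proof}
The support of $\mu^{(n)}$ is $B(e,nR)$, so for the pair $e,x$ we have $L=\lceil|x|/R\rceil$. Write $\nu=N(1-\varepsilon)$ with $0<\varepsilon<1$. Then
\[
\mu^{(n)}(x)\le\bigl(CR^{-N}n^{-N/2}\bigr)^{1-\varepsilon}\bigl(2e^{-L^2/(2n)}\bigr)^\varepsilon\le CR^{-\nu}n^{-\nu/2}e^{-\varepsilon L^2/(2n)} .
\]
For $x=e$ we get $K(e)\le CR^{-\nu}\sum_nn^{-\nu/2}\le CR^{-\nu}$, since $\nu>2$. Let $x\ne e$, so $L\ge1$. The function $t^{\nu/2}e^{-\varepsilon t/2}$ is bounded on $(0,\infty)$; with $t=L^2/n$ this gives $n^{-\nu/2}e^{-\varepsilon L^2/(2n)}\le CL^{-\nu}$, and the $L^2$ terms with $n\le L^2$ add up to at most $CR^{-\nu}L^{2-\nu}$. The remaining terms add up to at most $CR^{-\nu}\int_{L^2}^\infty t^{-\nu/2}\,dt=CR^{-\nu}L^{2-\nu}$. Finally $L\ge\max\{1,|x|/R\}\ge\Phi(x)/2$ and $2-\nu<0$.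
\end{proof}

The hypothesis $N>2$ is what makes the interval for $\nu$ nonempty and the series converge.

\section{Existence when \eqref{eq:E} holds}\label{sec:existence}

We prove Theorem~\ref{thm:B}(ii). The set $S_R$ is finite, symmetric and generating, and its ball of radius $n$ is $B(e,nR)$, so $(G,S_R)$ has dimension $N$. By \eqref{eq:E}, $p<\frac N2$ and $q'<\frac N2$. By Lemma~\ref{lem:reduce}(i) it suffices to find $u,v>0$ with $-\Delta u=v^a$, $-\Delta v=u^b$, $v\in\ell^{a+1}$ and $u\in\ell^{b+1}$ on $(G,S_R)$. This task is symmetric, and we may assume $a\le b$. We apply Lemma~\ref{lem:barrier}, in the setting of Section~\ref{sec:green}, to the barrier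
\[
\bar u(e)=\bar v(e)=1,\qquad\bar u(x)=R^{-\alpha}\Phi(x)^{-\tau},\quad\bar v(x)=R^{-\beta}\Phi(x)^{-\sigma}\quad(x\ne e),
\]
with two heights $R^{-\alpha},R^{-\beta}$ and two rates of decay $\tau,\sigma$.

\emph{Heights.} In Section~\ref{sec:A} the feedback of the tail was negligible because $a>1$. Here $a$ may be less than $1$ when $N>4$, and then $\bar v^a$ is larger than $\bar v$. What is needed is that $\bar v^a$, of height $R^{-a\beta}$, be small against $\bar u$, and $\bar u^b$ small against $\bar v$. Since $ab>1$, the interval $(\beta/b,a\beta)$ is nonempty, and by taking $\beta$ small we find $\alpha,\beta\in(0,N)$ with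
\[
\alpha<a\beta,\qquad\beta<b\alpha .
\]

\emph{Rates.} We claim that $b\min\{N-2,(N-2)a-2\}>N$. The inequality $b((N-2)a-2)>N$ is \eqref{eq:E}, as $b=\max\{a,b\}$. Replacing $a$ by $b\ge a$ in it gives $(N-2)b^2-2b-N>0$, and \eqref{eq:factor} yields $b(N-2)>N$. For $\nu\in(2,N)$ put $\sigma=\nu-2$, the rate of decay of $K$ in Proposition~\ref{prop:K}. As $\nu\to N$ we have $\sigma\to N-2$ and $(1+a)\sigma-N\to(N-2)a-2$. By the claim and the choice of $\alpha,\beta$ we can fix $\nu$ close to $N$, and then $\tau$, so that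
\begin{gather}
\frac Nb<\tau<\min\{\sigma,\,(1+a)\sigma-N\},\label{eq:tau}\\
\alpha,\beta<\nu,\qquad a\beta-(N-\nu)>\alpha,\qquad b\alpha-(N-\nu)>\beta .\label{eq:heights}
\end{gather}
Since $\sigma<N$, \eqref{eq:tau} implies $\tau<a\sigma$ and $\sigma<N<b\tau$. Lemma~\ref{lem:conv} applies with $(\kappa,\lambda,\theta)=(\sigma,a\sigma,\tau)$, because $\tau\le\min\{\sigma,a\sigma\}$ and $(1+a)\sigma-\tau>N$, and with $(\kappa,\lambda,\theta)=(\sigma,b\tau,\sigma)$, because $\sigma\le b\tau$ and $b\tau>N$. It gives
\begin{align*}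
\sum_y\Phi(x^{-1}y)^{-\sigma}\Phi(y)^{-a\sigma}&\le CR^N\Phi(x)^{-\tau},\\
\sum_y\Phi(x^{-1}y)^{-\sigma}\Phi(y)^{-b\tau}&\le CR^N\Phi(x)^{-\sigma}.
\end{align*}

\emph{The barrier inequalities.} For every $x$,
\[
\mathcal G(\bar v^a)(x)=\bar v(x)^a+K(x)+\sum_{y\ne e}K(x^{-1}y)\bar v(y)^a .
\]
By Proposition~\ref{prop:K} and the first convolution bound, the last sum is at most $CR^{N-\nu-a\beta}\Phi(x)^{-\tau}$; in particular $\mathcal G(\bar v^a)(e)<\infty$. For $x\ne e$ we use $\Phi\ge1$, $a\sigma>\tau$ in the first term and $\sigma>\tau$ in the second: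
\[
\mathcal G(\bar v^a)(x)\le\bigl[R^{-a\beta}+CR^{-\nu}+CR^{N-\nu-a\beta}\bigr]\Phi(x)^{-\tau}.
\]
In the same decomposition of $\mathcal G(\bar u^b)(x)$ the last sum is at most $CR^{N-\nu-b\alpha}\Phi(x)^{-\sigma}$ by the second convolution bound, so $\mathcal G(\bar u^b)(e)<\infty$, and for $x\ne e$, using $b\tau>\sigma$ in the first term,
\[
\mathcal G(\bar u^b)(x)\le\bigl[R^{-b\alpha}+CR^{-\nu}+CR^{N-\nu-b\alpha}\bigr]\Phi(x)^{-\sigma}.
\]
By \eqref{eq:heights}, each exponent of $R$ in the first bracket is less than $-\alpha$ and each exponent in the second is less than $-\beta$. As the constants do not depend on $R$, there is $R_0\ge2$ such that for $R\ge R_0$ the brackets are at most $R^{-\alpha}$ and $R^{-\beta}$. This is \eqref{eq:barrier}.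

\emph{Conclusion.} Since $ab>1$, Lemma~\ref{lem:barrier} provides, for each $R\ge R_0$, functions $u,v>0$ with $-\Delta u=v^a$ and $-\Delta v=u^b$ on $(G,S_R)$, bounded by multiples of $\Phi^{-\tau}$ and $\Phi^{-\sigma}$. By \eqref{eq:tau}, $(b+1)\tau>N$ and $(a+1)\sigma>N$, so $u\in\ell^{b+1}$ and $v\in\ell^{a+1}$ by Lemma~\ref{lem:conv}. \qed

\begin{remark}
Condition \eqref{eq:E} is used in three ways: through $ab>1$ it provides the heights and the final scaling, through \eqref{eq:tau} it provides the rates, and through $p,q'<\frac N2$ it places the solution in the spaces $D^{2,p}$ and $D^{2,q'}$. Its strictness absorbs the loss $N-\nu$ of Proposition~\ref{prop:K}. Nothing is lost in this way, since for $(N-2)ab=N+2\max\{a,b\}$ Theorem~\ref{thm:B}(i) excludes solutions.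
\end{remark}

\begin{thebibliography}{9}

\bibitem{Carne} Carne, Bull. Sci. Math. 109 (1985), 399--405.

\bibitem{HSC} Hebisch and Saloff-Coste, Ann. Probab. 21 (1993), 673--709.

\bibitem{HLM} Bobo Hua, Ruowei Li and Florentin M\"unch, \emph{Extremal functions for the second-order Sobolev inequality on groups of polynomial growth}, arXiv:2205.00150 (2022).

\bibitem{LL} Lawler and Limic, \emph{Random Walk: A Modern Introduction}.

\bibitem{Var} Varopoulos, Bull. Sci. Math. 109 (1985), 225--252.

\end{thebibliography}
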